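\title{Dense sets of integers with no solution of $16x^2+9y^2=z^2$}

\begin{abstract}
Must every set of positive integers of positive density contain distinct $x,y$ such that $16x^2+9y^2$ is a perfect square? We show that the answer is no: there is a set of positive lower density without such a pair. The solutions have the form $x=krs$, $y=k|2r-s|(2r+s)/3$, so $x$ and $y$ tend to have too many prime factors. Among integers with no small prime factor and a typical number of prime factors up to every scale, solutions are so rare that one element of each can be deleted. The method extends to $ax^2+by^2=cz^2$ outside one explicit family of equations, and shows that finitely many solution-free sets cover all but an arbitrarily small proportion of the integers.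
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb N$ be the set of positive integers and $[N]=\{1,\dots,N\}$. The \emph{upper} and \emph{lower density} of $E\subset\mathbb N$ are
\[
\overline d(E)=\limsup_{N\to\infty}\frac{|E\cap[N]|}{N},\qquad \underline d(E)=\liminf_{N\to\infty}\frac{|E\cap[N]|}{N},
\]
and $E$ has \emph{positive density} if $\overline d(E)>0$. The following question is posed in \cite{FH}.

\medskip
\noindent\textbf{Question.} \emph{Does every set $E\subset\mathbb N$ of positive density contain distinct $x,y$ such that $16x^2+9y^2=z^2$ for some $z\in\mathbb N$?}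
\medskip

Only $x$ and $y$ have to lie in $E$; the number $z$ is free. The condition $x\ne y$ is needed because $16x^2+9x^2=(5x)^2$ for every $x$.

For the equation $x^2+y^2=z^2$ the same question has a one-line answer: if $x,y$ are odd, then $x^2+y^2\equiv2\pmod 4$ is not a square. No such argument is available when the coefficients are $16$ and $9$. The identity $(4rs)^2+(4r^2-s^2)^2=(4r^2+s^2)^2$ shows that
\begin{equation}\label{eq:family}
x=krs,\qquad y=\tfrac13\,k\,|2r-s|\,(2r+s),\qquad z=k(4r^2+s^2)
\end{equation}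
is a solution whenever $y$ is a positive integer; for instance $(k,r,s)=(1,1,5)$ gives $16\cdot5^2+9\cdot7^2=29^2$. Taking $r=s+3q$ gives $x=ks(s+3q)$ and $y=k(s+2q)(s+6q)>x$. If $s\equiv1\pmod q$, then $x\equiv y\equiv k\pmod q$, and $y/x\to1$ as $s\to\infty$. Thus every residue class contains solutions, even with $y/x$ as close to $1$ as we like. Solutions are also plentiful. For each power of two $X\le\sqrt N$ there are about $X^2$ pairs $(r,s)$ of size $X$, each compatible with about $N/X^2$ values of $k$, so the number of triples $(k,r,s)$ with $k(4r^2+s^2)\le5N$ has order $N\log N$, more than the number of integers available. All this suggests the answer yes. The answer is no.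

Call $n$ \emph{$w$-rough} if it has no prime factor $\le w$, and let $V(w)=\prod_{p\le w}(1-1/p)$, the density of the $w$-rough integers.

\begin{theorem}\label{thm:main}
There is a set $E\subset\mathbb N$ with $\underline d(E)>0$ that contains no distinct $x,y$ with $16x^2+9y^2=z^2$, $z\in\mathbb N$. Moreover, for every $\epsilon>0$ and all sufficiently large $w$ (depending on $\epsilon$), one can take $E$ inside the $w$-rough numbers with $\underline d(E)\ge(1-\epsilon)V(w)$.
\end{theorem}

The second result treats a general diagonal equation. Let $a,b,c$ be positive integers. A set $E\subset\mathbb N$ is \emph{avoiding} for $(a,b,c)$ if it contains no distinct $x,y$ with $ax^2+by^2=cz^2$ for some $z\in\mathbb Q$. For $c=1$ this is the property in the Question, since a rational number whose square is an integer is an integer. Allowing rational $z$ makes the property invariant under dilation: $E$ is avoiding if and only if $mE$ is. The triple $(a,b,c)$ is \emph{exceptional} if $ab$ and $c(a+b)$ are squares but $ac$ is not.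

\begin{theorem}\label{thm:general}
Let $(a,b,c)$ be non-exceptional, for example $(16,9,1)$.
\begin{enumerate}
\item For every $\epsilon>0$ there are finitely many disjoint avoiding sets, each of positive lower density, whose union has lower density at least $1-\epsilon$.
\item Every $S\subset\mathbb N$ of positive upper density contains an avoiding set $S'\subset S$ of positive upper density.
\end{enumerate}
\end{theorem}

Up to rescaling $z$ by a rational number, the exceptional equations are exactly
\[
a_1^2x^2+b_1^2y^2=(a_1^2+b_1^2)z^2\qquad\text{with $a_1^2+b_1^2$ not a square.}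
\]
Indeed, if $ab$ is a square, write $a=ga_1^2$, $b=gb_1^2$ with $g$ squarefree. If also $c(a+b)=cg(a_1^2+b_1^2)=m^2$, then $ax^2+by^2=cz^2$ is the displayed equation in the variable $mz/(g(a_1^2+b_1^2))$, and $ac$ is a square if and only if $cg$ is, hence if and only if $a_1^2+b_1^2$ is. Conversely, each displayed equation satisfies the definition. The exceptional equations, such as $x^2+y^2=2z^2$, are not decided here; Remark~\ref{rem:exceptional} shows where the argument stops.

Section~\ref{sec:idea} explains the idea by a heuristic count. Sections~\ref{sec:typical} and \ref{sec:sieve} supply the upper bounds that replace the heuristic, Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Sections~\ref{sec:reduction} and \ref{sec:rough} prove Theorem~\ref{thm:general}.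

\section{Solutions have too many prime factors}\label{sec:idea}

Nothing in this section is used in the proofs. Put $F(r,s)=rs(2r-s)(2r+s)$, so that $3xy=\pm k^2F(r,s)$ in \eqref{eq:family}.

\subsection*{One prime}
Let $E$ be the set of integers not divisible by $5$. Both $x$ and $y$ lie in $E$ if and only if $5\nmid kF(r,s)$. Modulo $5$ this leaves $4$ choices for $k$, $4$ choices for $r$, and $2$ choices for $s\notin\{0,2r,-2r\}$. So $E$ keeps $4/5$ of the integers but only $32/125\approx0.26$ of the residue triples $(k,r,s)$, whereas two independent integers would both lie in $E$ with probability $16/25=0.64$. For a general prime $p\ge5$ the surviving proportion is $(p-1)^2(p-3)/p^3=1-5/p+O(p^{-2})$. Removing the multiples of $p$ costs $1/p$ of the integers and destroys $5/p$ of the solutions, because $p$ has five chances to divide $xy$: through $k$, $r$, $s$, $2r-s$ or $2r+s$.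

\subsection*{All primes up to $w$}
Passing to $w$-rough numbers keeps a proportion $V(w)\approx1/\log w$ of the integers and about $(\log w)^{-5}$ of the triples. Each dyadic scale $\max(r,s)\approx X$ now carries about $N(\log w)^{-5}$ triples, far fewer than the $N/\log w$ integers that remain. But there are about $\log N$ scales, and $w$ must stay fixed because $V(w)\to0$. We need a saving that grows with $X$ and costs almost no density.

\subsection*{The primes above $w$}
We cannot forbid these primes, but we can ration them. Let $L=\log(\log X/\log w)$, which is $\sum_{w<p\le X}1/p$ up to a bounded error. A typical rough integer has about $L$ prime factors in $(w,X]$, so if $x$ and $y$ are typical, then $xy$ has about $2L$. On the other hand $3xy=\pm k^2\cdot r\cdot s\cdot(2r-s)(2r+s)$ has about $6L$ for a typical triple. Model the counts for the five factors as independent Poisson variables of mean $L$, and let $W$ be the count for $xy$, in which $k$ enters twice. A Poisson variable $P$ of mean $L$ has $\mathbb E\gamma^{P}=e^{L(\gamma-1)}$.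 Rankin's trick, the inequality $\mathbf 1_{W\le2L}\le\gamma^{W-2L}$ for $0<\gamma\le1$, gives $\Pr(W\le2L)\le e^{L\varphi_4(\gamma)}$, where
\begin{equation}\label{eq:phi}
\varphi_d(\gamma)=(\gamma^2-1)-d(1-\gamma)-2\log\gamma ,\qquad \varphi_4(\tfrac12)=-\tfrac{11}4+2\log2=-1.3637\ldots
\end{equation}
About $e^j\log w$ dyadic scales $X$ have $j\le L<j+1$, so the number of triples with $x,y$ rough and typical should be at most about
\[
N(\log w)^{-5}\sum_{j\ge0}e^{j}\log w\cdot e^{-1.36j}\approx N(\log w)^{-4}.
\]
This is small compared with $N/\log w$, and deleting one element from each solution finishes the construction. The series converges because $\varphi_4(\frac12)<-1$; that inequality is the heart of the proof.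

Three things must be made rigorous. The scale $X$ of a solution is not known in advance, so the integers have to be typical at all scales at once (Lemma~\ref{lem:typical}). Independence must be replaced by an upper bound sieve (Lemma~\ref{lem:weighted}). Finally $k$ may be much smaller than $X$, and then it does not see all the primes up to $X$ (Lemma~\ref{lem:scales}).

\section{Integers with a typical number of prime factors}\label{sec:typical}

The letter $p$ denotes a prime. Constants implied by $\ll$, $\asymp$, $O$ are absolute unless indicated. We use Mertens' estimates: for $t\ge2$,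
\begin{equation}\label{eq:mertens}
\sum_{p\le t}\frac1p=\log\log t+O(1),\qquad\sum_{p\le t}\frac{\log p}p=\log t+O(1).
\end{equation}
The first gives $V(w)\asymp1/\log w$, since $\log V(w)=-\sum_{p\le w}1/p+O(1)$. The second gives $\sum_{t/2<p\le t}\log p\le t\sum_{t/2<p\le t}(\log p)/p\ll t$, and hence $\sum_{p\le t}\log p\ll t$. Roughness depends only on $n$ modulo $\prod_{p\le w}p$, so $[N]$ contains $V(w)N+O_w(1)$ $w$-rough integers.

For $2\le w\le t$ put $R_t=\log t/\log w$. A set $\mathcal Q$ of primes is \emph{$\delta$-regular} if $\sum_{p\le t,\,p\in\mathcal Q}1/p=\delta\log\log t+O_{\mathcal Q}(1)$ for $t\ge2$. Then $0\le\delta\le1$ and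
\begin{equation}\label{eq:regular}
\sum_{w<p\le t,\ p\in\mathcal Q}\frac1p=\delta\log R_t+O_{\mathcal Q}(1).
\end{equation}
The set of all primes is $1$-regular. Let $\Omega_{\mathcal Q}(n;w,t)$ be the number of prime factors of $n$ in $\mathcal Q\cap(w,t]$, counted with multiplicity; we omit $\mathcal Q$ when it is the set of all primes. Let $\mathbf 1_w$ be the indicator function of the $w$-rough integers. Since $\Omega_{\mathcal Q}(mn;w,t)=\Omega_{\mathcal Q}(m;w,t)+\Omega_{\mathcal Q}(n;w,t)$, the function $n\mapsto\mathbf 1_w(n)\gamma^{\Omega_{\mathcal Q}(n;w,t)}$ is completely multiplicative. The Poisson generating function of Section~\ref{sec:idea} is replaced by a bound for the mean of such a function.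

\begin{lemma}\label{lem:mean}
Let $f$ be completely multiplicative with $0\le f(p)\le1.1$ for all $p$. For $T\ge1$,
\[
\sum_{n\le T}f(n)\ll T\exp\Big(\sum_{p\le T}\frac{f(p)-1}p\Big).
\]
\end{lemma}

\begin{proof}
For $T<2$ the left side is $1$. Let $T\ge2$. An Euler product controls $\sum f(n)/n$ rather than $\sum f(n)$, and the passage between the two is made by inserting $\log n=\sum_{p^i\mid n}\log p$ (sum over prime powers, $i\ge1$). Writing $n=mp^i$,
\[
\sum_{n\le T}f(n)\log n=\sum_{mp^i\le T}f(m)f(p)^i\log p\le\sum_{m\le T}f(m)\sum_{p^i\le T/m}1.1^i\log p .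
\]
With $U=T/m\ge1$, the terms $i=1$ of the inner sum contribute $O(U)$. The terms $i\ge2$ have $p\le U^{1/2}$, $i\le\log U/\log2$ and $1.1^i\le U^{\log1.1/\log2}\le U^{0.14}$, so they contribute $\ll U^{0.64}(1+\log U)^2\ll U$. Hence $\sum_{n\le T}f(n)\log n\ll T\sum_{n\le T}f(n)/n$. Also $\log(T/n)\le T/n$ gives $\sum_{n\le T}f(n)\log(T/n)\le T\sum_{n\le T}f(n)/n$. Adding the two bounds,
\[
\log T\sum_{n\le T}f(n)\ll T\prod_{p\le T}\Big(1-\frac{f(p)}p\Big)^{-1}\ll T\exp\Big(\sum_{p\le T}\frac{f(p)}p\Big),
\]
because $f(p)/p\le0.55$ and $\sum_pf(p)^2/p^2\ll1$. Finally $\log T=\exp(\sum_{p\le T}1/p+O(1))$ by \eqref{eq:mertens}.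
\end{proof}

The expected value of $\Omega_{\mathcal Q}(n;w,t)$ is about $\delta\log R_t$. To hold this count near its mean for all $t$ at once, we allow a relative error $\varepsilon$, which makes the failure probabilities at successive scales decay geometrically, and an additive error $C$, which makes their sum small.

\begin{lemma}\label{lem:typical}
Let $\mathcal Q$ be $\delta$-regular, $0<\varepsilon\le\frac15$, $C\ge1$ and $N\ge w\ge2$. Each of the following sets has $\ll_{\varepsilon,\mathcal Q}(1+\varepsilon/2)^{-C}V(w)N$ elements.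
\begin{enumerate}
\item[(a)] The $w$-rough $n\le N$ with $\Omega_{\mathcal Q}(n;w,t)>(\delta+\varepsilon)\log R_t+C$ for some $t\ge w$.
\item[(b)] If $\varepsilon<\delta$: the $w$-rough $n\le N$ with $\Omega_{\mathcal Q}(n;w,t)<(\delta-\varepsilon)\log R_t-C$ for some $t\in[w,N]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\tau=\varepsilon/2\le0.1$ and define $t_j$ by $\log t_j=e^j\log w$ for $j\ge0$. Every $t\ge w$ lies in some $[t_j,t_{j+1})$, and then $j\le\log R_t<j+1$.

(a) If $n$ satisfies the inequality at $t\in[t_j,t_{j+1})$, then $\Omega_{\mathcal Q}(n;w,t_{j+1})>(\delta+\varepsilon)j+C$. For $f(n)=\mathbf 1_w(n)(1+\tau)^{\Omega_{\mathcal Q}(n;w,t_{j+1})}$, \eqref{eq:mertens} and \eqref{eq:regular} give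
\[
\sum_{p\le N}\frac{f(p)-1}p\le-\sum_{p\le w}\frac1p+\tau\sum_{\substack{w<p\le t_{j+1}\\ p\in\mathcal Q}}\frac1p=-\log\log w+\tau\delta j+O_{\mathcal Q}(1).
\]
By Lemma~\ref{lem:mean} the number of such $n\le N$ is at most
\[
(1+\tau)^{-(\delta+\varepsilon)j-C}\sum_{n\le N}f(n)\ll_{\mathcal Q}(1+\tau)^{-C}\frac N{\log w}\,e^{j(\delta\tau-(\delta+\varepsilon)\log(1+\tau))}.
\]
Since $\log(1+\tau)\ge\tau-\tau^2/2$ and $\delta+\varepsilon\le2$, the coefficient of $j$ is at most $-\varepsilon\tau+\tau^2=-\varepsilon^2/4$. Summing over $j\ge0$ proves (a).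

(b) If $n$ satisfies the inequality at $t\in[t_j,t_{j+1})$ with $t\le N$, then $t_j\le N$ and $\Omega_{\mathcal Q}(n;w,t_j)<(\delta-\varepsilon)(j+1)-C$. Let $f(n)=\mathbf 1_w(n)(1-\tau)^{\Omega_{\mathcal Q}(n;w,t_j)}$. Because $t_j\le N$, all primes up to $t_j$ appear in $\sum_{p\le N}(f(p)-1)/p=-\log\log w-\tau\delta j+O_{\mathcal Q}(1)$. The number of such $n\le N$ is at most
\[
(1-\tau)^{C-(\delta-\varepsilon)(j+1)}\sum_{n\le N}f(n)\ll_{\mathcal Q}(1-\tau)^{C}\frac N{\log w}\,e^{j(-\delta\tau-(\delta-\varepsilon)\log(1-\tau))}.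
\]
Since $-\log(1-\tau)\le\tau+\tau^2$, the coefficient of $j$ is again at most $-\varepsilon\tau+\tau^2$, and $1-\tau\le(1+\tau)^{-1}$.
\end{proof}

The restriction $t\le N$ in (b) cannot be dropped: for a fixed $n$ the left side is bounded while $\log R_t\to\infty$.

\section{A weighted sieve for values of a polynomial in two variables}\label{sec:sieve}

We recall Selberg's upper bound sieve \cite[Ch.~3]{HR}. Let $\mathcal A$ be a finite sequence of integers and $\mathcal P$ a finite set of primes. Let $d$ run over the squarefree integers composed of primes of $\mathcal P$, and suppose that the number of terms of $\mathcal A$ divisible by $d$ is $Mg(d)+R_d$, where $g$ is multiplicative and $0<g(p)<1$ on $\mathcal P$. Let $h$ be multiplicative with $h(p)=g(p)/(1-g(p))$. Then for $D\ge1$ the number of terms divisible by no prime of $\mathcal P$ is at most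
\begin{equation}\label{eq:selberg}
\frac MG+\sum_{d_1,d_2\le D}|R_{[d_1,d_2]}|,\qquad G=\sum_{d\le D}h(d),
\end{equation}
where $[d_1,d_2]$ is the least common multiple. (One sums $(\sum_{d\mid n}\lambda_d)^2$ over $\mathcal A$, with $\lambda_1=1$ and $\lambda_d=0$ for $d>D$; Selberg's weights give the main term $M/G$ and satisfy $|\lambda_d|\le1$.)

For $F\in\mathbb Z[r,s]$ let $\rho(d)$ be the number of pairs $(r,s)$ modulo $d$ with $d\mid F(r,s)$. It is multiplicative by the Chinese remainder theorem, and $\rho(p)/p^2$ is the probability that $p\mid F(r,s)$. The hypothesis $\rho(p)\le4p-3$ below holds when $F$ vanishes modulo $p$ on at most four lines through the origin. If the primes of $\mathcal P$ are smaller than a small power of $X$, the sieve loses only a constant factor against the prediction of independence.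

\begin{lemma}\label{lem:sieve}
There is an absolute constant $c_0\in(0,\frac18]$ with the following property. Let $F\in\mathbb Z[r,s]$ and $p_0\ge4$ satisfy $\rho(p)\le4p-3$ for all $p>p_0$. For $X\ge2$ and any set $\mathcal P$ of primes in $(p_0,X^{c_0}]$,
\[
\#\{(r,s)\in\mathbb Z^2\cap[-X,X]^2:\ p\nmid F(r,s)\text{ for all }p\in\mathcal P\}\ll X^2\exp\Big(-\sum_{p\in\mathcal P}\frac{\rho(p)}{p^2}\Big).
\]
\end{lemma}

\begin{proof}
Primes with $\rho(p)=0$ affect neither side and are discarded. If $\mathcal P$ is then empty, the count is at most $(2X+1)^2$. So assume $\mathcal P\neq\emptyset$; then $t:=X^{c_0}\ge5$. Apply \eqref{eq:selberg} to the values $F(r,s)$, with $M=4X^2$, $g(d)=\rho(d)/d^2$ and $D=X^{1/8}$. Here $g(p)<1$ because $p^2-(4p-3)=(p-1)(p-3)>0$.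

\emph{Error term.} A residue class modulo $d$ has $2X/d+\vartheta$ elements in $[-X,X]$ with $|\vartheta|\le1$, so a class of pairs has $4X^2/d^2$ elements up to an error of at most $4X/d+1$. With $\omega(d)$ the number of prime factors of $d$, we have $\rho(d)\le4^{\omega(d)}d$, so $|R_d|\le4^{\omega(d)}(4X+d)$. The number $2^{\omega(d)}$ of divisors of $d$ is at most $2\sqrt d$, so $4^{\omega(d)}\le4d$ and $|R_d|\le20X^{5/4}$ for $d\le D^2=X^{1/4}$. There are at most $X^{1/4}$ pairs $(d_1,d_2)$, so the error term is at most $20X^{3/2}\ll X^2(\log X)^{-4}$. This is admissible, since $\sum_{p\in\mathcal P}\rho(p)/p^2\le4\sum_{p\le X}1/p\le4\log\log X+O(1)$.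

\emph{Main term.} The complete sum is $\sum_dh(d)=\prod_{p\in\mathcal P}(1+h(p))=\prod_{p\in\mathcal P}(1-g(p))^{-1}$, and we show that the terms $d>D$ make up at most half of it. For $p\ge5$ we have $h(p)\le\frac{4p-3}{(p-1)(p-3)}\le\frac{11}p$, the last inequality being $7p^2-41p+33\ge0$. Let $\eta=1/\log t$. Using $1\le(d/D)^\eta$ for $d>D$, then $1+h(p)p^\eta\le(1+h(p))\exp(h(p)(p^\eta-1))$, and $e^\xi-1\le(e-1)\xi$ for $\xi=\eta\log p\in[0,1]$, we get
\[
\sum_{d>D}h(d)\le D^{-\eta}\prod_{p\in\mathcal P}(1+h(p)p^\eta)\le D^{-\eta}\exp\Big(11(e-1)\eta\sum_{p\le t}\frac{\log p}p\Big)\prod_{p\in\mathcal P}(1+h(p)).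
\]
By \eqref{eq:mertens} and $t\ge5$ the exponential is at most $e^{C_1}$ with $C_1$ absolute and independent of $c_0$, while $D^{-\eta}=e^{-1/(8c_0)}$. Fix $c_0\le\frac18$ with $1/(8c_0)\ge C_1+\log2$. Then $G\ge\frac12\prod_{p\in\mathcal P}(1-g(p))^{-1}$, so $M/G\le8X^2\exp(-\sum_{p\in\mathcal P}g(p))$.
\end{proof}

We need more than exclusion: a prime above $w$ may divide $F(r,s)$, at the price of a factor $\zeta(p)\le1$. Such a weight is an average of exclusions, since paying $\zeta(p)$ is the same as being forbidden with probability $1-\zeta(p)$.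

\begin{lemma}\label{lem:weighted}
Let $F$, $p_0$, $c_0$ be as in Lemma~\ref{lem:sieve}. Let $w>p_0$, $X\ge2$, $Y=\max(w,X^{c_0})$, and $\zeta(p)\in[0,1]$ for $w<p\le Y$. Let $\sum^*$ run over the $(r,s)\in\mathbb Z^2\cap[-X,X]^2$ such that no prime in $(p_0,w]$ divides $F(r,s)$. Then
\[
\sum\nolimits^{*}\prod_{\substack{w<p\le Y\\ p\mid F(r,s)}}\zeta(p)\ll X^2\exp\Big(-\sum_{p_0<p\le\min(w,X^{c_0})}\frac{\rho(p)}{p^2}-\sum_{w<p\le Y}(1-\zeta(p))\frac{\rho(p)}{p^2}\Big).
\]
\end{lemma}

\begin{proof}
If $X^{c_0}\le w$, then $Y=w$, the products are empty, and the claim follows from Lemma~\ref{lem:sieve} with $\mathcal P$ the set of all primes in $(p_0,X^{c_0}]$. Otherwise let $\mathcal T$ be a random set of primes in $(w,Y]$ containing each $p$ independently with probability $1-\zeta(p)$. The product on the left is the probability that no prime of $\mathcal T$ divides $F(r,s)$. So the left side is the expected number of pairs $(r,s)$ such that no prime of $\mathcal P=\{p_0<p\le w\}\cup\mathcal T$ divides $F(r,s)$. Apply Lemma~\ref{lem:sieve}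 for each $\mathcal T$ and take expectations. With $g(p)=\rho(p)/p^2\le4/p$, independence and $1-e^{-g}\ge g-g^2/2$ give
\[
\mathbb E\prod_{p\in\mathcal T}e^{-g(p)}=\prod_{w<p\le Y}\big(1-(1-\zeta(p))(1-e^{-g(p)})\big)\le\exp\Big(-\sum_{w<p\le Y}(1-\zeta(p))g(p)+\frac12\sum_{w<p\le Y}g(p)^2\Big),
\]
and the last sum is at most $16\sum_pp^{-2}\ll1$.
\end{proof}

\section{The equation $16x^2+9y^2=z^2$}\label{sec:main}

\subsection*{Summing over scales}
In both theorems the solutions are given by triples $(k,r,s)$ with $k\max(|r|,|s|)^2\le AN$ for a constant $A\ge1$, and we split them according to the dyadic size $K$ of $k$. For $w\ge2$ and each power of two $K=2^i\le AN$, $i\ge0$, put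
\begin{equation}\label{eq:scales}
X_K=\sqrt{AN/K},\qquad Y_K=\max(w,X_K^{c_0}),\qquad R_K=\frac{\log Y_K}{\log w}\ge1 .
\end{equation}
If $K\le k<2K$ then $|r|,|s|\le X_K$, and $Y_K$ is the largest scale that the sieve can see. The next lemma carries out the sums over $k$ and $K$. It is the step that needs an exponent below $-1$.

\begin{lemma}\label{lem:scales}
Let $\mathcal Q$ be $\delta$-regular, $\kappa=\frac34\delta$, $\theta>1$, $A\ge1$, $w\ge2$, and $f_K(k)=\mathbf 1_w(k)\,4^{-\Omega_{\mathcal Q}(k;w,Y_K)}$. Then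
\[
\limsup_{N\to\infty}\ \sum_{K=2^i\le AN}R_K^{\kappa-\theta}\,\frac1K\sum_{k<2K}f_K(k)\ll_{\theta,\mathcal Q}1,
\]
uniformly in $w$.
\end{lemma}

\begin{proof}
Let $N\ge\max(w^2,4A^2)$ and write $X,Y,R$ for $X_K,Y_K,R_K$.

\emph{Long $k$: $X\le N^{1/4}$.} Then $K=AN/X^2\ge\sqrt N\ge Y$, so all primes up to $Y$ appear in Lemma~\ref{lem:mean} with $T=2K$, and
\[
\sum_{p\le2K}\frac{f_K(p)-1}p=-\sum_{p\le w}\frac1p-\frac34\sum_{w<p\le Y,\ p\in\mathcal Q}\frac1p=-\log\log w-\kappa\log R+O_{\mathcal Q}(1).
\]
Hence the term $K$ is $\ll_{\mathcal Q}(\log w)^{-1}R^{-\theta}$. If $2^j\le R<2^{j+1}$, then $0\le\log X\le c_0^{-1}\log Y<c_0^{-1}2^{j+1}\log w$. The numbers $\log X_K$ are spaced $\frac12\log2$ apart, so this happens for $\ll2^j\log w$ values of $K$. The total is $\ll_{\mathcal Q}\sum_{j\ge0}2^{j(1-\theta)}\ll_\theta1$.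

\emph{Short $k$: $X>N^{1/4}$.} Now $k$ may be too small to give the full saving $R^{-\kappa}$, but $R$ is large. We have $2K<2A\sqrt N\le N$ and $\log Y\ge\frac{c_0}4\log N$, so $\log\min(2K,Y)\ge\frac{c_0}4\log2K$. Since $f_K(p)\le\frac14$ for $p\in\mathcal Q$, $p\le Y$, and $f_K(p)\le1$ for all $p$, Lemma~\ref{lem:mean} gives
\[
\sum_{k<2K}f_K(k)\ll K\exp\Big(-\frac34\sum_{p\le\min(2K,Y),\ p\in\mathcal Q}\frac1p\Big)\ll_{\mathcal Q}K(\log2K)^{-\kappa}.
\]
As $R\ge c_0\log N/(4\log w)$ and $\kappa\le\frac34<\theta$, these $K$ contribute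
\[
\ll_{\theta,\mathcal Q,w}(\log N)^{\kappa-\theta}\sum_{2^i\le N}(i+1)^{-\kappa}\ll(\log N)^{1-\theta},
\]
which tends to $0$ as $N\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C\ge1$ and $w\ge\max(5,2^{1/c_0})$, to be chosen at the end.

\emph{Step 1: the typical set.} Let $E_0$ be the set of $w$-rough $n$ with
\begin{equation}\label{eq:E0}
\Omega(n;w,t)\le1.1\log R_t+C\qquad\text{for all }t\ge w .
\end{equation}
Lemma~\ref{lem:typical}(a), for the set of all primes and $\varepsilon=0.1$, gives $\underline d(E_0)\ge(1-C_2\,1.05^{-C})V(w)$ with $C_2$ absolute.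

\emph{Step 2: parametrization.} Let $x\ne y$ be elements of $E_0\cap[N]$ with $16x^2+9y^2=z^2$, $z\in\mathbb N$. Put $k=\gcd(x,y)$, $x=ku$, $y=kv$. Then $k^2\mid z^2$, so $z=k\ell$ with $(4u)^2+(3v)^2=\ell^2$. Since $\gcd(u,v)=1$ and $u,v$ are coprime to $6$, the numbers $4u$ and $3v$ are coprime. A primitive Pythagorean triple with even leg $4u$ has the form $4u=2m_1m_2$, $3v=m_1^2-m_2^2$, $\ell=m_1^2+m_2^2$ with coprime $m_1>m_2\ge1$ of opposite parity. Call the even one $2r$ and the odd one $s$. Then
\[
u=rs,\qquad3v=|2r-s|(2r+s),\qquad\ell=4r^2+s^2 .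
\]
So the pair $(x,y)$ is determined by $(k,r,s)$, and $k\max(r,s)^2\le z\le5N$. If $r=s=1$ then $u=v=1$ and $x=y$; this is the only place where $x\ne y$ is used. So one of $r,s$ exceeds $1$, and being a divisor of the $w$-rough number $u$, it exceeds $w$.

Let $F(r,s)=rs(2r-s)(2r+s)=\pm3uv$. For $p\ge5$ it vanishes modulo $p$ exactly on the four distinct lines $r=0$, $s=0$, $s=2r$, $s=-2r$, so $\rho(p)=4(p-1)+1=4p-3$ and we may take $p_0=4$. No prime in $(4,w]$ divides $F(r,s)$, and every prime above $w$ that divides $F(r,s)$ divides $uv$.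

\emph{Step 3: one scale.} Use \eqref{eq:scales} with $A=5$. Fix $K$, write $X,Y,R$ for $X_K,Y_K,R_K$, and let $T_K$ be the number of triples from Step 2 with $K\le k<2K$. We have $T_K=0$ unless $X>w$, which we assume. By \eqref{eq:E0} at $t=Y$, $\Omega(x;w,Y)+\Omega(y;w,Y)\le2.2\log R+2C$. The left side equals $2\Omega(k;w,Y)+\Omega(uv;w,Y)$, and $2.2\log2<1.525$. Therefore each triple satisfies
\[
1\le2^{2.2\log R+2C}\,2^{-\Omega(x;w,Y)-\Omega(y;w,Y)}\le4^CR^{1.525}\cdot4^{-\Omega(k;w,Y)}\prod_{\substack{w<p\le Y\\ p\mid F(r,s)}}\frac12 .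
\]
The right side is a function of $k$ times a function of $(r,s)$, so we may sum over all $w$-rough $k<2K$ and, separately, over the pairs in $\sum^*$ of Lemma~\ref{lem:weighted}, with $\zeta\equiv\frac12$. Since $X>w$, we have $\min(w,X^{c_0})\ge w^{c_0}\ge2$. From $\rho(p)/p^2=4/p-3/p^2$ and \eqref{eq:mertens}, the two sums in the exponent of Lemma~\ref{lem:weighted} are at least $4\log\log w-O(1)$ and $2\log R-O(1)$. So the sum over $(r,s)$ is $\ll X^2(\log w)^{-4}R^{-2}$, and $X^2=5N/K$ gives
\[
T_K\ll4^C\frac N{(\log w)^4}\,R^{-0.475}\,\frac1K\sum_{k<2K}\mathbf 1_w(k)\,4^{-\Omega(k;w,Y)} .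
\]

\emph{Step 4: all scales, and deletion.} Since $-0.475=\frac34-1.225$, Lemma~\ref{lem:scales} for the set of all primes and $\theta=1.225$ shows that $\limsup_NN^{-1}\sum_KT_K\ll4^C(\log w)^{-4}$. Let $B$ be the set of numbers $\max(x,y)$ over all ordered pairs of distinct $x,y\in E_0$ with $16x^2+9y^2$ a square, and let $E=E_0\setminus B$. If distinct $x,y\in E$ satisfied the equation, then $\max(x,y)$ would lie in both $E$ and $B$, which is impossible. An element of $B\cap[N]$ comes from a pair in $[N]^2$, so $|B\cap[N]|\le\sum_KT_K$. Using $V(w)\asymp1/\log w$,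
\[
\underline d(E)\ge\underline d(E_0)-\overline d(B)\ge V(w)\big(1-C_2\,1.05^{-C}-C_3\,4^C(\log w)^{-3}\big)
\]
with $C_3$ absolute. Given $\epsilon>0$, choose $C$ with $C_2\,1.05^{-C}\le\epsilon/2$; then $C_3\,4^C(\log w)^{-3}\le\epsilon/2$ for all large $w$. This proves the second assertion, and the first follows from it.
\end{proof}

\section{General equations: reduction to rough numbers}\label{sec:reduction}

Fix a non-exceptional triple $(a,b,c)$.

\subsection*{Part (1) implies part (2)}
Let $\epsilon<\overline d(S)$ and let $E_1,\dots,E_J$ be the sets of part (1). The complement of their union has upper density at most $\epsilon$. Upper density is subadditive, so $\overline d(S)\le\epsilon+\sum_j\overline d(S\cap E_j)$, and some $S\cap E_j$ has positive upper density. It is avoiding, as a subset of $E_j$.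

\subsection*{Part (1) when $c(a+b)$ is not a square}
Here the equation has no solution with $x=y$, and a congruence excludes solutions with $x$ $p$-adically close to $y$, as for $x^2+y^2=z^2$ in Section~\ref{sec:intro}. Let $v_p$ be the $p$-adic valuation. Choose $p$ with $v_p(c(a+b))$ odd and an integer $m>v_p(c(a+b))$. For $j\ge0$ and $1\le i\le p^m$ with $p\nmid i$, let $E_{j,i}=p^j\{n\in\mathbb N:n\equiv i\bmod p^m\}$. If $x\equiv y\equiv i\pmod{p^m}$, then $c(ax^2+by^2)\equiv c(a+b)i^2\pmod{p^m}$, so $c(ax^2+by^2)$ has the odd valuation $v_p(c(a+b))$. A solution would make it equal to $(cz)^2$, whose valuation is even. So $E_{0,i}$ is avoiding, and so is its dilate $E_{j,i}$, which has density $p^{-j-m}$. The sets with $j<J$ are disjoint, and their union $\{n:v_p(n)<J\}$ has density $1-p^{-J}$. Take $p^{-J}\le\epsilon$.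

\subsection*{Part (1) when $c(a+b)$ is a square}
This case follows from the analogue of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:rough}
Let $(a,b,c)$ be non-exceptional with $c(a+b)$ a square. For every $\epsilon>0$ and all sufficiently large $w$ there is an avoiding set $E$ of $w$-rough numbers with $\underline d(E)\ge(1-\epsilon)V(w)$.
\end{proposition}

Take $E$ and $w$ from the proposition with $\epsilon/2$ in place of $\epsilon$ (we may assume $\epsilon<1$), and let $m$ run over the integers all of whose prime factors are $\le w$. The sets $mE$ are avoiding, have lower density $\underline d(E)/m>0$, and are disjoint, because an integer factors in only one way as such an $m$ times a $w$-rough number. Lower density is superadditive on finitely many disjoint sets, so the union of the $mE$ with $m\le M$ has lower density at least $(1-\epsilon/2)V(w)\sum_{m\le M}1/m$. Since $\sum_m1/m=\prod_{p\le w}(1-1/p)^{-1}=1/V(w)$, this bound tends to $1-\epsilon/2$, and it exceeds $1-\epsilon$ for large $M$. Theorem~\ref{thm:general}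 is thus reduced to Proposition~\ref{prop:rough}.

\section{Rough avoiding sets}\label{sec:rough}

We prove Proposition~\ref{prop:rough}. Let $c(a+b)=m^2$ with $m\in\mathbb N$. Implied constants may now depend on $a,b,c$.

\subsection*{Parametrization}
The ellipse $a\xi_1^2+b\xi_2^2=a+b$ contains the point $(1,1)$, and the line through it in direction $(r,s)$ meets the ellipse again at $(q_1/q_0,q_2/q_0)$, where $q_0=ar^2+bs^2$, $\ell=ar+bs$ and
\[
q_1=q_0-2r\ell=-ar^2-2brs+bs^2,\qquad q_2=q_0-2s\ell=ar^2-2ars-bs^2 .
\]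
Indeed, expanding the squares,
\begin{equation}\label{eq:ellipse}
aq_1^2+bq_2^2=(a+b)q_0^2-4q_0\ell\cdot\ell+4\ell^2\cdot q_0=(a+b)q_0^2 .
\end{equation}
Let $\Delta=2ab(a+b)$. For integers $r,s$,
\begin{equation}\label{eq:common}
e\mid q_1(r,s)\ \text{ and }\ e\mid q_2(r,s)\quad\Longrightarrow\quad e\mid\Delta r^3\ \text{ and }\ e\mid\Delta s^3 .
\end{equation}
To see this, note that $e$ divides $q_1+q_2=-2(a+b)rs$. Modulo $e$ we then have $0\equiv2(a+b)rq_1\equiv-2a(a+b)r^3$ and $0\equiv2(a+b)sq_1\equiv2b(a+b)s^3$, since all other terms are multiples of $2(a+b)rs$.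

\begin{lemma}\label{lem:param}
Let $u\ne v$ be coprime positive integers with $au^2+bv^2=cz^2$, $z\in\mathbb Q$. There are coprime integers $r,s$ and a nonzero integer $e\mid\Delta$ with $q_1(r,s)=eu$, $q_2(r,s)=ev$ and
\[
\frac{\max(u,v)}{3(a+b)}\le\max(|r|,|s|)^2\le\Delta\max(u,v).
\]
\end{lemma}

\begin{proof}
Put $\mu=cz/m\in\mathbb Q$, so that $au^2+bv^2=(a+b)\mu^2$ and $\mu\ne0$. Since $u\neq v$, the vector $(u-\mu,v-\mu)$ is nonzero and equals $\nu(r,s)$ with $r,s$ coprime integers and $\nu\in\mathbb Q$, $\nu\ne0$. Substituting $u=\mu+\nu r$, $v=\mu+\nu s$ gives $2\mu\nu\ell+\nu^2q_0=0$, that is, $\nu q_0=-2\mu\ell$. Hence $q_0u=\mu q_0+\nu q_0r=\mu q_1$ and $q_0v=\mu q_0+\nu q_0s=\mu q_2$, so $q_1=eu$, $q_2=ev$ with $e=q_0/\mu\ne0$. If $iu+jv=1$ with integers $i,j$, then $e=iq_1+jq_2$ is an integer, and $e\mid\Delta$ by \eqref{eq:common} because $\gcd(r^3,s^3)=1$. Let $H=\max(|r|,|s|)$. The coefficients of $q_1,q_2$ give $\max(u,v)\le\max(|q_1|,|q_2|)\le3(a+b)H^2$, and \eqref{eq:ellipse} gives $H^2\le q_0\le\max(|q_1|,|q_2|)\le\Delta\max(u,v)$.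
\end{proof}

\subsection*{Four classes of primes}
Let $F=q_1q_2$ and $p_0=4abc(a+b)$. For $p>p_0$ define the Legendre symbols $\chi_1(p)=\left(\frac{bc}p\right)$ and $\chi_2(p)=\left(\frac{ac}p\right)$, which are $\pm1$. A zero $(r,s)\not\equiv(0,0)$ of $q_1$ modulo $p$ has $s\not\equiv0$ because $p\nmid a$, and $r/s$ is a root of $-a\xi^2-2b\xi+b$, of discriminant $4b(a+b)$. Since $b(a+b)\cdot bc=(bm)^2$, there are $1+\chi_1(p)$ roots. In the same way $q_2$ leads to $a\xi^2-2a\xi-b$, of discriminant $4a(a+b)$, with $1+\chi_2(p)$ roots. By \eqref{eq:common} and $p\nmid\Delta$ the two forms have no common zero other than $(0,0)$. So $F$ vanishes on $2+\chi_1(p)+\chi_2(p)$ distinct lines through the origin, and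
\begin{equation}\label{eq:rho}
\rho(p)=1+(p-1)\big(2+\chi_1(p)+\chi_2(p)\big)\le4p-3 .
\end{equation}
Moreover,
\begin{equation}\label{eq:inert}
\chi_i(p)=-1,\ \gcd(r,s)=1\quad\Longrightarrow\quad p\nmid q_i(r,s).
\end{equation}

For $\sigma=(\sigma_1,\sigma_2)\in\{\pm1\}^2$ let $\mathcal P_\sigma=\{p>p_0:(\chi_1(p),\chi_2(p))=\sigma\}$, $n_\sigma=2+\sigma_1+\sigma_2$ and $\Omega_\sigma=\Omega_{\mathcal P_\sigma}$. The product $ab\cdot bc\cdot ac$ is a square, so if two of these factors are squares, so is the third. If neither $bc$ nor $ac$ is a square, then $ab$ is not a square either, since otherwise the triple would be exceptional. This leaves three cases: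
\begin{enumerate}
\item[(I)] $bc$ and $ac$ are squares, as in $16x^2+9y^2=z^2$;
\item[(II)] exactly one of $bc$, $ac$ is a square and $ab$ is not, as in $3x^2+y^2=z^2$;
\item[(III)] none of $ab$, $bc$, $ac$ is a square, as in $2x^2+7y^2=z^2$.
\end{enumerate}
Recall that for a positive non-square $D$ the map $p\mapsto\left(\frac Dp\right)$, $p\nmid2D$, is the restriction of a non-principal real Dirichlet character $\chi$, and that $\sum_p\chi(p)/p$ converges for such $\chi$. The indicator of $\mathcal P_\sigma$ is $\frac14(1+\sigma_1\chi_1+\sigma_2\chi_2+\sigma_1\sigma_2\chi_1\chi_2)$, with $\chi_1\chi_2(p)=\left(\frac{ab}p\right)$. Keeping only the terms that are constant in $p$, we see that $\mathcal P_\sigma$ is $\delta_\sigma$-regular, where $\delta_\sigma$ is $\frac14(1+\sigma_1)(1+\sigma_2)$ in case I, $\frac14(1+\sigma_1)$ or $\frac14(1+\sigma_2)$ in case II according as $bc$ or $ac$ is the square, and $\frac14$ in case III. The values are listed in Table~\ref{tab:classes}. A class with $\delta_\sigma=0$ is empty, since it requires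 $\chi_i(p)=-1$ for a symbol $\chi_i$ that is identically $1$. By \eqref{eq:rho}, $\rho(p)/p^2=n_\sigma/p+O(p^{-2})$ on $\mathcal P_\sigma$, so
\begin{equation}\label{eq:dim}
\sum_{p_0<p\le t}\frac{\rho(p)}{p^2}=d\log\log t+O(1)\quad(t\ge2),\qquad d=\sum_\sigma\delta_\sigma n_\sigma=4,\ 3,\ 2
\end{equation}
in cases I, II, III.

\subsection*{The choice of weights}
A typical value of $F$ now has $dL$ prime factors where it had $4L$ in Section~\ref{sec:idea}, and a single weight $\gamma$ gives the exponent $\varphi_d(\gamma)$ of \eqref{eq:phi}. Its minimum is attained where $2\gamma^2+d\gamma-2=0$, and equals $\varphi_3(\frac12)=-0.86\ldots$ and $\varphi_2(\frac{\sqrt5-1}2)=-0.41\ldots$, both above $-1$. So counting all primes together fails in cases II and III. The mixed classes contain more information. Let $x=ku$, $y=kv$ and $\sigma=(+,-)$. By \eqref{eq:inert} a prime of $\mathcal P_\sigma$ cannot divide $v$, so $\Omega_\sigma(u)=\Omega_\sigma(x)-\Omega_\sigma(y)$. If $x$ and $y$ are both typical for this class, the difference is small,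 whereas $q_1(r,s)$ typically has $2\delta_\sigma L$ prime factors in $\mathcal P_\sigma$. To exploit this we weight $x$ by $\alpha_\sigma^{\Omega_\sigma(x)}$ and $y$ by $\beta_\sigma^{\Omega_\sigma(y)}$ with $\alpha_\sigma=\frac18$, $\beta_\sigma=8$. Then $k$ cancels and each prime of $u$ costs $\frac18$. Table~\ref{tab:classes} lists the weights, the cost $\zeta_\sigma$ of a prime dividing $uv$, and the resulting exponent
\[
\Theta_\sigma=(\alpha_\sigma\beta_\sigma-1)-(1-\zeta_\sigma)n_\sigma-\log(\alpha_\sigma\beta_\sigma),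
\]
whose three terms come from $k$, from $(r,s)$ and from the normalization of the weights.

\begin{table}[ht]
\centering
\begin{tabular}{c|ccccc|c|cccc}
$\sigma$&$n_\sigma$&$\alpha_\sigma$&$\beta_\sigma$&$\alpha_\sigma\beta_\sigma$&$\zeta_\sigma$&$\Theta_\sigma$&I&II, $bc$&II, $ac$&III\\ \hline
$(+,+)$&$4$&$1/2$&$1/2$&$1/4$&$1/2$&$-11/4+2\log2$&$1$&$1/2$&$1/2$&$1/4$\\
$(+,-)$&$2$&$1/8$&$8$&$1$&$1/8$&$-7/4$&$0$&$1/2$&$0$&$1/4$\\
$(-,+)$&$2$&$8$&$1/8$&$1$&$1/8$&$-7/4$&$0$&$0$&$1/2$&$1/4$\\
$(-,-)$&$0$&$1$&$1$&$1$&$1$&$0$&$0$&$0$&$0$&$1/4$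
\end{tabular}
\caption{The four classes of primes, their weights and exponents. The last four columns give $\delta_\sigma$ in case I, in case II with $bc$ or $ac$ a square, and in case III.}\label{tab:classes}
\end{table}

Put $\Theta=\sum_\sigma\delta_\sigma\Theta_\sigma$. Since $-\frac{11}4+2\log2<-1.363$, we get $\Theta<-1.36$ in case I, $\Theta<\frac12(-1.363-1.75)<-1.55$ in case II, and $\Theta<\frac14(-1.363-3.5)<-1.21$ in case III. In all cases
\begin{equation}\label{eq:theta}
\Theta+0.1<-1.1 .
\end{equation}

A weight $8>1$ calls for a \emph{lower} bound on $\Omega_\sigma(y;w,t)$, and this can be imposed only for $t\le y$. Pairs with a very small element must therefore be removed by a separate argument.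

\begin{lemma}\label{lem:small}
For $N\ge2$, the number of pairs $(x,y)\in[N]^2$ with $\min(x,y)\le N^{1/8}$ and $ax^2+by^2=cz^2$ for some $z\in\mathbb Q$ is $\ll N^{5/8}\log N$.
\end{lemma}

\begin{proof}
Exchanging $(a,x)$ with $(b,y)$ if necessary, we count pairs with $x\le N^{1/8}$. Fix $x$ and put $D=bc$, $M=acx^2$. The rational number $Z=c|z|$ has $Z^2=M+Dy^2\in\mathbb N$, so it is a positive integer. Let $\xi=Z+y\sqrt D$ and $\xi^*=Z-y\sqrt D$; then $\xi\xi^*=M$ and $1\le\xi\ll N$. Let $(Z_1,y_1)$, $(Z_2,y_2)$ be two solutions with $y_1>y_2$ that are congruent modulo $M$ in both coordinates. Then $\eta=\xi_1/\xi_2>1$ and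
\[
\frac{\eta+\eta^{-1}}2=\frac{\xi_1\xi_2^*+\xi_2\xi_1^*}{2M}=\frac{Z_1Z_2-Dy_1y_2}M .
\]
The numerator is congruent to $Z_1^2-Dy_1^2=M$ modulo $M$, so the quotient is an integer. It exceeds $1$, so it is at least $2$, and $\eta>2$. Thus the values $\xi$ in one congruence class more than double from one to the next, and each class contains $O(\log N)$ solutions. There are $M^2\ll N^{1/2}$ classes and at most $N^{1/8}$ values of $x$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rough}]
Let $C\ge1$, and let $w>p_0$ be so large that $w^{c_0/3}\ge2$ and $(w/(3(a+b)))^{1/2}\ge w^{1/3}$.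

\emph{Step 1: the typical set.} Let $E_0$ be the set of $w$-rough $n$ such that, for all $\sigma$ with $\delta_\sigma>0$,
\begin{equation}\label{eq:E0gen}
|\Omega_\sigma(n;w,t)-\delta_\sigma\log R_t|\le0.01\log R_t+C\qquad\text{for all }t\in[w,n].
\end{equation}
Every nonzero $\delta_\sigma$ is at least $\frac14$, so both parts of Lemma~\ref{lem:typical} apply with $\varepsilon=0.01$ to each of the at most four classes, and $\underline d(E_0)\ge(1-O(1.005^{-C}))V(w)$.

\emph{Step 2: triples.} Let $N\ge\max(w^8,\Delta)$, and let $x\ne y$ be elements of $E_0\cap[N]$, both larger than $N^{1/8}$, with $ax^2+by^2=cz^2$, $z\in\mathbb Q$. Put $k=\gcd(x,y)$, $x=ku$, $y=kv$, and take $r,s,e$ from Lemma~\ref{lem:param}. Since $|e|=\gcd(q_1(r,s),q_2(r,s))$, the triple $(k,r,s)$ determines $(x,y)$, and $k\max(|r|,|s|)^2\le\Delta N$. As $u\ne v$ are $w$-rough, $\max(u,v)>w$, so $\max(|r|,|s|)\ge w^{1/3}$. Finally $F(r,s)=e^2uv$ and all prime factors of $e$ are at most $p_0$. So no prime in $(p_0,w]$ divides $F(r,s)$, and a prime above $w$ divides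 $q_1(r,s)$ or $q_2(r,s)$ exactly when it divides $u$ or $v$, respectively.

\emph{Step 3: one scale.} Use \eqref{eq:scales} with $A=\Delta$. Fix $K$, write $X,Y,R$ for $X_K,Y_K,R_K$, and let $T_K$ be the number of triples with $K\le k<2K$. We may assume $X\ge w^{1/3}$, since otherwise $T_K=0$. As $X^{c_0}\le(\Delta N)^{1/16}\le N^{1/8}$ and $w\le N^{1/8}$, we have $Y\le N^{1/8}<\min(x,y)$, so \eqref{eq:E0gen} applies to $x$ and $y$ at $t=Y$. Below, all $\Omega_\sigma$ are taken over $(w,Y]$. For $\gamma>0$ and $n\in\{x,y\}$, \eqref{eq:E0gen} gives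
\[
\gamma^{\Omega_\sigma(n)}\ge R^{\delta_\sigma\log\gamma}\exp\big(-|\log\gamma|\,(0.01\log R+C)\big),
\]
and this also holds when $\delta_\sigma=0$, because then $\Omega_\sigma(n)=0$. Multiplying these bounds and using $\sum_\sigma(|\log\alpha_\sigma|+|\log\beta_\sigma|)=14\log2<10$, we obtain
\begin{equation}\label{eq:rankin}
1\le e^{10C}R^{0.1-\sum_\sigma\delta_\sigma\log(\alpha_\sigma\beta_\sigma)}\prod_\sigma\alpha_\sigma^{\Omega_\sigma(x)}\beta_\sigma^{\Omega_\sigma(y)} .
\end{equation}
The factor for $\sigma$ equals $(\alpha_\sigma\beta_\sigma)^{\Omega_\sigma(k)}\alpha_\sigma^{\Omega_\sigma(u)}\beta_\sigma^{\Omega_\sigma(v)}$, and in each class $\alpha_\sigma^{\Omega_\sigma(u)}\beta_\sigma^{\Omega_\sigma(v)}=\zeta_\sigma^{\Omega_\sigma(uv)}$. For $(+,+)$ and $(-,-)$ this holds because $\alpha_\sigma=\beta_\sigma=\zeta_\sigma$. For $(+,-)$ it holds because $\Omega_\sigma(v)=0$ by \eqref{eq:inert} and $\alpha_\sigma=\zeta_\sigma$, and for $(-,+)$ because $\Omega_\sigma(u)=0$ and $\beta_\sigma=\zeta_\sigma$. Also $\alpha_\sigma\beta_\sigma=1$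 except for $(+,+)$, where it is $\frac14$. With $\zeta(p)=\zeta_\sigma$ for $p\in\mathcal P_\sigma$, the product in \eqref{eq:rankin} is therefore at most
\[
4^{-\Omega_{++}(k)}\prod_{\substack{w<p\le Y\\ p\mid F(r,s)}}\zeta(p).
\]
Sum over $(r,s)$ by Lemma~\ref{lem:weighted}. Since $\min(w,X^{c_0})\ge w^{c_0/3}\ge2$, the first sum in the exponent is at least $d\log\log w-O(1)$ by \eqref{eq:dim}. The second is $\sum_\sigma\delta_\sigma(1-\zeta_\sigma)n_\sigma\log R+O(1)$ by \eqref{eq:regular}. Put $\kappa=\frac34\delta_{++}=\sum_\sigma\delta_\sigma(1-\alpha_\sigma\beta_\sigma)$. The total exponent of $R$ is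
\[
0.1-\sum_\sigma\delta_\sigma\log(\alpha_\sigma\beta_\sigma)-\sum_\sigma\delta_\sigma(1-\zeta_\sigma)n_\sigma=0.1+\Theta+\kappa<\kappa-1.1
\]
by \eqref{eq:theta}. Since $R\ge1$ and $X^2=\Delta N/K$,
\[
T_K\ll e^{10C}\frac N{(\log w)^d}\,R^{\kappa-1.1}\,\frac1K\sum_{k<2K}\mathbf 1_w(k)\,4^{-\Omega_{++}(k;w,Y)} .
\]

\emph{Step 4: all scales, and deletion.} Lemma~\ref{lem:scales} with $\mathcal Q=\mathcal P_{++}$ and $\theta=1.1$ gives $\limsup_NN^{-1}\sum_KT_K\ll e^{10C}(\log w)^{-d}$, and the pairs with $\min(x,y)\le N^{1/8}$ number $o(N)$ by Lemma~\ref{lem:small}. Let $B$ be the set of numbers $\max(x,y)$ over ordered pairs of distinct $x,y\in E_0$ with $ax^2+by^2=cz^2$ for some $z\in\mathbb Q$. As in Step 4 of the proof of Theorem~\ref{thm:main}, $E=E_0\setminus B$ is avoiding and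
\[
\underline d(E)\ge V(w)\big(1-O(1.005^{-C})-O(e^{10C}(\log w)^{1-d})\big).
\]
Since $d\ge2$, taking $C$ large and then $w$ large in terms of $C$ makes this at least $(1-\epsilon)V(w)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:general}.

\begin{remark}\label{rem:exceptional}
In the proof of Proposition~\ref{prop:rough}, non-exceptionality enters only through the values $\delta_\sigma$, and hence through \eqref{eq:theta}. For an exceptional triple $ab$ is a square and $ac$ is not, so $\chi_1=\chi_2$, the mixed classes are empty, and $\delta_{++}=\delta_{--}=\frac12$. The class $(-,-)$ gives nothing for any weights, since $n_{--}=0$ and $\alpha\beta-1-\log(\alpha\beta)\ge0$. With $\alpha_{++}=\beta_{++}=\zeta_{++}=\gamma$ the class $(+,+)$ gives $\frac12\varphi_4(\gamma)$, whose minimum is $\frac12\varphi_4(\sqrt2-1)=-0.70\ldots>-1$. So the hypothesis $\theta>1$ of Lemma~\ref{lem:scales} is not met.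
\end{remark}

\begin{thebibliography}{9}

\bibitem{FH}
Nikos Frantzikinakis and Bernard Host,
\emph{Uniformity of multiplicative functions and partition regularity of some quadratic equations},
arXiv:1303.4329 (2013).

\bibitem{HR}
Halberstam and Richert,
\emph{Sieve Methods}.

\end{thebibliography}
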